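\title{Super weakly compactly generated Banach spaces\\ and uniformly weakly null sets}


\begin{abstract}
A Banach space is super WCG if it is the closed linear span of a relatively super weakly compact set. Grelier and Raja ask whether every such space is the closed linear span of a uniformly weakly null set. We show that it is, and that the generating set can be taken to be the set of vectors of a Markushevich basis. The converse holds as well, so each of these conditions characterizes super WCG spaces. The proof splits the space repeatedly by projections until separable pieces remain. An ultrapower argument bounds the number of pieces that a functional can see at one splitting, and each piece is reached after finitely many splittings, so that pieces at different depths can be rescaled separately.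
\end{abstract}

\section{The question and the answer}

Throughout, $X$ is a real Banach space, $X^*$ is its dual and $B_{X^*}$ is the closed unit ball of $X^*$.

\subsection*{Definitions}

Let $\mathcal U$ be a free ultrafilter on $\mathbb N$. The \emph{ultrapower} $X^{\mathcal U}$ is the quotient of $\ell_\infty(X)$ by the subspace of all $(x_n)$ with $\lim_{\mathcal U}\|x_n\|=0$. Its norm is $\|[(x_n)]\|=\lim_{\mathcal U}\|x_n\|$. For a bounded set $A\subset X$ put
\[
A^{\mathcal U}=\{[(x_n)]:x_n\in A\text{ for all }n\}\subset X^{\mathcal U}.
\]
The set $A$ is \emph{relatively super weakly compact} if $A^{\mathcal U}$ is relatively weakly compact in $X^{\mathcal U}$ for every free ultrafilter $\mathcal U$ on $\mathbb N$. A set is \emph{linearly dense} in $X$, or \emph{generates} $X$, if its closed linear span is $X$. The space $X$ is \emph{super WCG} if it is generated by a relatively super weakly compact set.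

A bounded set $V\subset X$ is \emph{uniformly weakly null} if for every $\varepsilon>0$ there is $n(\varepsilon)\in\mathbb N$ such that
\[
|\{x\in V:|x^*(x)|>\varepsilon\}|\le n(\varepsilon)\qquad\text{for every }x^*\in B_{X^*}.
\]
If one only asks that each of these sets be finite, then every sequence of distinct elements of $V$ is weakly null. The word ``uniformly'' asks for a bound that does not depend on $x^*$.

\subsection*{The question}

One implication between the two notions is easy. The counting condition passes to ultrapowers: if $V$ is uniformly weakly null, so is $V^{\mathcal U}$, with the same $n(\varepsilon)$, and this makes $V$ relatively super weakly compact (Lemma~\ref{lem:soft}). Hence a space generated by a uniformly weakly null set is super WCG. The converse is the question of Grelier and Raja \cite{GR}: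

\begin{quote}
\emph{Is every super WCG Banach space generated by a uniformly weakly null set?}
\end{quote}

For individual sets the converse fails. The unit ball of $\ell_2$ is relatively super weakly compact, since the parallelogram law passes to ultrapowers and so every ultrapower of $\ell_2$ is a Hilbert space; but it is not uniformly weakly null, since a norm one functional exceeds $1/2$ at infinitely many points of it. So a new generating set has to be found. Some simple cases follow.

\begin{example}\label{ex:simple}
(1) \emph{Separable spaces.} If $(x_i)_{i\ge1}$ is dense in the unit ball of $X$, then $\{x_i/i\}$ generates $X$. It is uniformly weakly null, because $|x^*(x_i/i)|>\varepsilon$ with $\|x^*\|\le 1$ forces $i<1/\varepsilon$. So the question concerns nonseparable spaces only.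

(2) \emph{The unit vectors $e_\gamma$ of $\ell_2(\Gamma)$ and $c_0(\Gamma)$.} For $x^*$ in the dual ball, $\sum_\gamma|x^*(e_\gamma)|^2\le1$, respectively $\sum_\gamma|x^*(e_\gamma)|\le1$. Hence at most $\varepsilon^{-2}$, respectively $\varepsilon^{-1}$, of the $e_\gamma$ satisfy $|x^*(e_\gamma)|>\varepsilon$.

(3) \emph{The space $\ell_1(\Gamma)$, $\Gamma$ uncountable.} A sequence of distinct elements of a uniformly weakly null set $V\subset\ell_1(\Gamma)$ is weakly null, hence norm null by the Schur property. So for each $k$ only finitely many elements of $V$ have norm greater than $1/k$. Therefore $V$ is countable and does not generate $\ell_1(\Gamma)$.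
\end{example}

\begin{example}\label{ex:blocks}
Let $X$ be the $\ell_2$-sum of the spaces $\ell_1^n$, $n\ge1$, and let $E=\{e_{n,i}:1\le i\le n\}$ be the set of its unit vectors. If $x^*=(x^*_n)\in X^*$, then $\|x_n^*\|_\infty\to0$, so only finitely many elements of $E$ satisfy $|x^*(e_{n,i})|>\varepsilon$. But $E$ is not uniformly weakly null: the sum of the coordinates of the $n$-th block is a functional of norm $1$ with value $1$ at $n$ elements of $E$. The rescaled set $\{e_{n,i}/n\}$ still generates $X$. It is uniformly weakly null, because only the finitely many blocks with $n<1/\varepsilon$ contain elements of norm greater than $\varepsilon$. Thus, if a set is a countable union of pieces with separate bounds, rescaling the pieces can make up for the lack of a common bound. The proof below relies on this.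
\end{example}

\subsection*{Results}

\begin{theorem}\label{thm:main}
Let $\mathcal U$ be a free ultrafilter on $\mathbb N$. If $X$ is generated by a bounded set $A$ such that $A^{\mathcal U}$ is relatively weakly compact in $X^{\mathcal U}$, then $X$ is generated by a uniformly weakly null set. In particular, every super WCG Banach space is generated by a uniformly weakly null set.
\end{theorem}

A \emph{Markushevich basis}, or \emph{M-basis}, of $X$ is a family $(x_\gamma;x_\gamma^*)_{\gamma\in\Gamma}$ in $X\times X^*$ such that $x^*_\gamma(x_\delta)=1$ if $\gamma=\delta$ and $0$ otherwise, $\{x_\gamma\}$ is linearly dense in $X$, and $\{x_\gamma^*\}$ separates the points of $X$.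

\begin{theorem}\label{thm:equiv}
For a Banach space $X$ the following are equivalent.
\begin{enumerate}
\item[(1)] $X$ is super WCG.
\item[(2)] For some free ultrafilter $\mathcal U$ on $\mathbb N$, $X$ is generated by a bounded set $A$ with $A^{\mathcal U}$ relatively weakly compact in $X^{\mathcal U}$.
\item[(3)] $X$ is generated by a uniformly weakly null set.
\item[(4)] $X$ has a Markushevich basis $(x_\gamma;x_\gamma^*)_{\gamma\in\Gamma}$ with $\{x_\gamma:\gamma\in\Gamma\}$ uniformly weakly null.
\item[(5)] For some set $\Gamma$ there is an injective bounded linear operator $T:X^*\to c_0(\Gamma)$, continuous from the weak$^*$ topology to the topology of pointwise convergence, such that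
\[
\sup_{x^*\in B_{X^*}}|\{\gamma\in\Gamma:|Tx^*(\gamma)|>\varepsilon\}|<\infty\qquad\text{for every }\varepsilon>0.
\]
\end{enumerate}
\end{theorem}

If $X=\{0\}$, all statements are trivial (take empty sets); from now on $X\ne\{0\}$.

\subsection*{The idea}

Suppose $X$ has density $\omega_1$. Projections of Amir--Lindenstrauss type, indexed by the ordinals $\alpha\le\omega_1$, split $X$ into separable pieces $\Delta_\alpha X$. Choose one vector $x_\alpha$ from each piece, all of them in the sum of a fixed number of copies of a weakly compact generating set. If a functional $x^*\in B_{X^*}$ exceeds $\varepsilon$ at $x_{\alpha_1},\dots,x_{\alpha_n}$, $\alpha_1<\dots<\alpha_n$, then composing $x^*$ with complements of the projections gives functionals $f_j$ of norm at most $2$ with $f_j(x_{\alpha_i})>\varepsilon$ for $j\le i$ and $f_j(x_{\alpha_i})=0$ for $j>i$. Arbitrarily long systems of this triangular form are incompatible with weak compactness in the ultrapower, so $n$ is bounded in terms of $\varepsilon$. Since each piece is separable, countably many such choices generate $X$, and rescaling merges them into one uniformly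 weakly null set.

For larger density the pieces must be split again. The bound obtained after $k$ splittings grows with $k$, and $k$ may be unbounded over the whole space. But the density drops at every splitting, so each separable piece is reached after finitely many of them, and the pieces can be sorted by $k$ and rescaled as in Example~\ref{ex:blocks}.

Section~\ref{sec:triangular} bounds the triangular systems and Section~\ref{sec:proj} constructs the projections. Section~\ref{sec:one} treats one splitting and density $\omega_1$, Section~\ref{sec:tree} proves Theorem~\ref{thm:main}, and Section~\ref{sec:equiv} proves Theorem~\ref{thm:equiv}.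

\section{Triangular systems are short}\label{sec:triangular}

\emph{From here to the end of Section~\ref{sec:tree} we fix a free ultrafilter $\mathcal U$ and a bounded set $A$ that generates $X$ and for which $A^{\mathcal U}$ is relatively weakly compact in $X^{\mathcal U}$.} Since $X\ne\{0\}$, $A\neq\emptyset$.

\subsection*{Normalizing the generating set}

We may assume that $[-1,1]A=A$. Indeed, $[(t_na_n)]=(\lim_{\mathcal U}t_n)[(a_n)]$ for $t_n\in[-1,1]$ and $a_n\in A$, so $([-1,1]A)^{\mathcal U}\subset[-1,1]A^{\mathcal U}$. If $K$ is the weak closure of $A^{\mathcal U}$, then $[-1,1]K$ is weakly compact, as the image of $[-1,1]\times K$ under scalar multiplication, which is jointly continuous for the weak topology. So we may replace $A$ by $[-1,1]A$, which also generates $X$.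

The diagonal map $X\to X^{\mathcal U}$ is isometric, so its range is closed, hence weakly closed, and it maps $A$ into $A^{\mathcal U}$. Therefore $A$ is relatively weakly compact in $X$. Let $B$ be its weak closure. Then $B$ is weakly compact, linearly dense, and balanced, that is, $[-1,1]B=B$. For $m\in\mathbb N$ let
\[
A_m=A+\dots+A,\qquad B_m=B+\dots+B\qquad(m\text{ summands}).
\]
Each $B_m$ is weakly compact and balanced, $B_m\pm B_m=B_{2m}$, and $B_m\subset B_{m'}$ for $m\le m'$, as $0\in B$. Since addition is weakly continuous, $B_m$ is contained in the weak closure of $A_m$.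

\subsection*{The bound}

\begin{lemma}\label{lem:triangular}
For every $M\in\mathbb N$ and $\varepsilon>0$ there is an integer $h_M(\varepsilon)\ge1$ such that: if $x_1,\dots,x_n\in B_M$ and $f_1,\dots,f_n\in2B_{X^*}$ satisfy
\begin{equation}\label{eq:triangular}
f_j(x_i)>\varepsilon\quad(j\le i),\qquad f_j(x_i)=0\quad(j>i),
\end{equation}
then $n\le h_M(\varepsilon)$.
\end{lemma}

Before the proof, consider the set $E$ of Example~\ref{ex:blocks}. Let $f_j$ be the sum of the coordinates $i\ge j$ of the $n$-th block. Then $\|f_j\|=1$, $f_j(e_{n,i})=1$ for $j\le i$ and $f_j(e_{n,i})=0$ for $j>i$. So \eqref{eq:triangular} holds with $\varepsilon=1/2$ for systems of every length $n$, and the lemma shows that $E^{\mathcal U}$ is not relatively weakly compact, although $E\cup\{0\}$ is weakly compact.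

The proof collects such systems into one infinite system in the ultrapower. One point needs care: the projections of Section~\ref{sec:proj} are built from a weakly compact set, so the lemma must speak about $B$, while the hypothesis concerns $A$. We therefore first relax the equalities in \eqref{eq:triangular} to inequalities that survive weak approximation.

\begin{proof}
Suppose that no such integer exists for some $M$ and $\varepsilon$. An initial segment of a system satisfying \eqref{eq:triangular} again satisfies \eqref{eq:triangular}, so there is a system of every length $n$. For fixed $f_1,\dots,f_n$, the finitely many conditions $f_j(x_i)>\varepsilon$ $(j\le i)$ and $f_j(x_i)<\varepsilon/2$ $(j>i)$ are weakly open in $x_i$, and $B_M$ lies in the weak closure of $A_M$. So for each $n$ there are $x_1^n,\dots,x_n^n\in A_M$ and $f_1^n,\dots,f_n^n\in2B_{X^*}$ with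
\[
f^n_j(x^n_i)>\varepsilon\quad(j\le i),\qquad f^n_j(x^n_i)<\varepsilon/2\quad(j>i).
\]
For $i>n$ put $x_i^n=0\in A_M$ and $f_i^n=0$. Let $\xi_i=[(x_i^n)_n]\in(A_M)^{\mathcal U}$, and let $\varphi_j\in(X^{\mathcal U})^*$ be given by $\varphi_j([(y_n)])=\lim_{\mathcal U}f^n_j(y_n)$; then $\|\varphi_j\|\le2$. For given $i,j$ the displayed inequalities hold for all $n\ge\max(i,j)$, hence for $\mathcal U$-almost all $n$, because $\mathcal U$ is free. So
\[
\varphi_j(\xi_i)\ge\varepsilon\quad(j\le i),\qquad \varphi_j(\xi_i)\le\varepsilon/2\quad(j>i).
\]

The set $(A_M)^{\mathcal U}=A^{\mathcal U}+\dots+A^{\mathcal U}$ is relatively weakly compact, so the sequence $(\xi_i)$ has a weak cluster point $\xi$. For each $j$ we have $\varphi_j(\xi_i)\ge\varepsilon$ for all $i\ge j$, so $\varphi_j(\xi)\ge\varepsilon$. Let $\varphi$ be a weak$^*$ cluster point of $(\varphi_j)$. Then $\varphi(\xi)\ge\varepsilon$. On the other hand, for each $i$ we have $\varphi_j(\xi_i)\le\varepsilon/2$ for all $j>i$, so $\varphi(\xi_i)\le\varepsilon/2$, and then $\varphi(\xi)\le\varepsilon/2$ because $\xi$ is a weak cluster point of $(\xi_i)$. This is a contradiction.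
\end{proof}

After the normalization, this is the only place where the weak compactness of $A^{\mathcal U}$, rather than of $A$, is used. We fix the numbers $h_M(\varepsilon)$ once and for all. They do not refer to any subspace of $X$ and will be applied in subspaces without change.

\section{Projections that preserve a weakly compact set}\label{sec:proj}

The density $\operatorname{dens}Z$ of a Banach space $Z$ is the least cardinality of a dense subset. Cardinals are identified with initial ordinals. We want to split $Z$ into pieces of smaller density by projections that map a given weakly compact set $C$ into itself, since otherwise the pieces of $C$ could leave the sets $B_M$ to which Lemma~\ref{lem:triangular} applies.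

A projection onto $\overline E$ along $F_\perp=\bigcap_{f\in F}\ker f$ will serve under two conditions. First, $F$ must contain norming functionals for the elements of $E$; this makes the sum $\overline E+F_\perp$ direct and closed. Second, every $c\in C$ must have a twin in $C\cap\overline E$ that $F$ does not distinguish from $c$; then $c\in\overline E+F_\perp$, and the projection sends $c$ to its twin. For the second condition approximate twins suffice, by weak compactness. Both conditions then involve only finitely many elements of $F$ at a time, so they can be achieved by a closing-off argument.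

\begin{definition}
Let $Z$ be a Banach space and $C\subset Z$ nonempty, weakly compact and linearly dense. A pair $(E,F)$ is \emph{good} if $E\subset Z$ is a $\mathbb Q$-linear subspace, $F\subset Z^*$, and
\begin{enumerate}
\item[(i)] for every $e\in E$ there is $f\in F$ with $\|f\|\le1$ and $f(e)=\|e\|$;
\item[(ii)] for all $f_1,\dots,f_p\in F$, $c\in C$ and $\eta>0$ there is $b\in C\cap E$ with $\max_i|f_i(b)-f_i(c)|<\eta$.
\end{enumerate}
\end{definition}

\begin{lemma}\label{lem:good}
Let $Z$ and $C$ be as in the definition.
\begin{enumerate}
\item[(a)] If $(E,F)$ is good, then $Z=\overline E\oplus F_\perp$, and the projection $P$ onto $\overline E$ along $F_\perp$ satisfies $\|P\|\le1$ and $P(C)\subset C$.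
\item[(b)] If $(E,F)$ and $(E',F')$ are good with $E\subset E'$ and $F\subset F'$, then the corresponding projections satisfy $PP'=P'P=P$.
\item[(c)] The union of a nonempty increasing chain of good pairs is good. If $\tau$ is an infinite cardinal and $E_0\subset Z$, $F_0\subset Z^*$ have cardinality at most $\tau$, then there is a good pair $(E,F)$ with $E_0\subset E$, $F_0\subset F$ and $|E|,|F|\le\tau$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The closure $\overline E$ of a $\mathbb Q$-linear subspace is a closed real subspace. If $e\in E$, $y\in F_\perp$ and $f$ is as in (i), then $\|e\|=f(e)=f(e+y)\le\|e+y\|$. By approximation,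
\begin{equation}\label{eq:contractive}
\|e\|\le\|e+y\|\qquad(e\in\overline E,\ y\in F_\perp).
\end{equation}
Hence $\overline E\cap F_\perp=\{0\}$ (take $y=-e$). Also, if $(e_n+y_n)$ is a Cauchy sequence with $e_n\in\overline E$ and $y_n\in F_\perp$, then $(e_n)$ is Cauchy by \eqref{eq:contractive}, and so is $(y_n)$; thus $\overline E+F_\perp$ is closed.

Let $c\in C$. By (i) for $e=0$, $F\neq\emptyset$. For each finite nonempty $T\subset F$ and $\eta>0$, (ii) gives $b_{T,\eta}\in C\cap E$ with $|f(b_{T,\eta})-f(c)|<\eta$ for all $f\in T$. Direct the pairs $(T,\eta)$ by enlarging $T$ and decreasing $\eta$. Since $C$ is weakly compact and $\overline E$ is weakly closed, this net has a weak cluster point $c'\in C\cap\overline E$, and $f(c')=f(c)$ for every $f\in F$. So $c=c'+(c-c')\in\overline E+F_\perp$. As $C$ is linearly dense and $\overline E+F_\perp$ is closed, $Z=\overline E\oplus F_\perp$. Now \eqref{eq:contractive} says that $\|P\|\le1$, and $Pc=c'\in C$.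

(b) $P'P=P$ because $PZ=\overline E\subset\overline{E'}$. And $PP'=P$ because $z-P'z\in\ker P'=F'_\perp\subset F_\perp=\ker P$ for every $z\in Z$.

(c) The first statement holds because each instance of (i) or (ii) involves one $e$ or finitely many $f_i$, which belong to a single member of the chain. For the second, replace $E_0$ by its $\mathbb Q$-linear span. Given $E_n,F_n$, choose for every $e\in E_n$ a functional $f_e$ with $\|f_e\|\le1$, $f_e(e)=\|e\|$, and put $F_{n+1}=F_n\cup\{f_e:e\in E_n\}$. For every finite $T\subset F_n$, the set $\{(f(c))_{f\in T}:c\in C\}\subset\mathbb R^T$ is separable, so there is a countable $D_T\subset C$ for which $\{(f(b))_{f\in T}:b\in D_T\}$ is dense in it. Let $E_{n+1}$ be the $\mathbb Q$-linear span of $E_n\cup\bigcup_TD_T$. All cardinalities stay at most $\tau$, and $(\bigcup_nE_n,\bigcup_nF_n)$ is good: (i) for $e\in E_n$ is provided by $F_{n+1}$, and (ii) for $f_1,\dots,f_p\in F_n$ by $E_{n+1}$.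
\end{proof}

\begin{lemma}\label{lem:pri}
Let $Z$ be a Banach space of uncountable density $\kappa$ and let $C\subset Z$ be nonempty, weakly compact and linearly dense. There are projections $(P_\alpha)_{0\le\alpha\le\kappa}$ on $Z$ with $P_0=0$, $P_\kappa=I$ and
\[
\|P_\alpha\|\le1,\qquad P_\alpha P_\beta=P_{\min(\alpha,\beta)},\qquad P_\alpha C\subset C\ (\alpha\ge1),\qquad \operatorname{dens}P_\alpha Z<\kappa\ (\alpha<\kappa).
\]
Put $\Delta_\alpha=P_{\alpha+1}-P_\alpha$ for $\alpha<\kappa$. Then every $z\in Z$ lies in the closed linear span of $\{\Delta_\alpha z:\alpha<\kappa\}$.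
\end{lemma}

\begin{proof}
Let $\{z_\alpha:\alpha<\kappa\}$ be dense in $Z$. Using Lemma~\ref{lem:good}(c), choose by transfinite recursion good pairs $(E_\alpha,F_\alpha)$, $1\le\alpha\le\kappa$, with $|E_\alpha|,|F_\alpha|\le\max(|\alpha|,\omega)$, such that
\begin{itemize}
\item $z_0\in E_1$;
\item $E_\alpha\cup\{z_\alpha\}\subset E_{\alpha+1}$ and $F_\alpha\subset F_{\alpha+1}$ for $1\le\alpha<\kappa$;
\item $E_\lambda=\bigcup_{1\le\alpha<\lambda}E_\alpha$ and $F_\lambda=\bigcup_{1\le\alpha<\lambda}F_\alpha$ for limit ordinals $\lambda\le\kappa$.
\end{itemize}
Let $P_\alpha$ be the projection given by $(E_\alpha,F_\alpha)$, and $P_0=0$. Since $E_\kappa$ contains every $z_\alpha$, it is dense, so $P_\kappa=I$. The first three displayed properties follow from Lemma~\ref{lem:good}(a),(b). Since $P_\alpha Z=\overline{E_\alpha}$ for $\alpha\ge1$, the density of $P_\alpha Z$ is at most $\max(|\alpha|,\omega)$, which is less than $\kappa$ for $\alpha<\kappa$ because $\kappa$ is an uncountable cardinal.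

Let $\lambda\le\kappa$ be a limit ordinal. We claim that $P_\alpha z\to P_\lambda z$ as $\alpha\uparrow\lambda$. Given $\eta>0$, choose $1\le\beta<\lambda$ and $e\in E_\beta$ with $\|P_\lambda z-e\|<\eta$. For $\beta\le\alpha<\lambda$ we have $P_\alpha e=e$ and $P_\alpha z=P_\alpha P_\lambda z$, so
\[
\|P_\alpha z-P_\lambda z\|=\|P_\alpha(P_\lambda z-e)-(P_\lambda z-e)\|\le2\eta .
\]
Now $P_\alpha z\in\overline{\operatorname{span}}\{\Delta_\beta z:\beta<\alpha\}$ for all $\alpha\le\kappa$, by transfinite induction: this is trivial for $\alpha=0$, follows from $P_{\alpha+1}z=P_\alpha z+\Delta_\alpha z$ at successors, and follows from the claim at limits. Take $\alpha=\kappa$.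
\end{proof}

From $P_\alpha P_\beta=P_{\min(\alpha,\beta)}$ we read off, for $\alpha\le\kappa$ and $\beta<\kappa$,
\begin{equation}\label{eq:delta}
P_\alpha\Delta_\beta=P_{\min(\alpha,\beta+1)}-P_{\min(\alpha,\beta)}=
\begin{cases}\Delta_\beta&\text{if }\beta<\alpha,\\0&\text{if }\beta\ge\alpha.\end{cases}
\end{equation}
For $\alpha<\kappa$, subtracting \eqref{eq:delta} for $\alpha$ from \eqref{eq:delta} for $\alpha+1$ shows that $\Delta_\alpha$ is a projection and that $\Delta_\alpha\Delta_\beta=0$ for $\beta\ne\alpha$. Moreover $P_{\alpha+1}\Delta_\alpha=\Delta_\alpha$, so $\Delta_\alpha Z$ is a closed subspace of $P_{\alpha+1}Z$, and $\operatorname{dens}\Delta_\alpha Z<\kappa$. If $Z$ is a closed subspace of $X$ and $C\subset B_m$, then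
\begin{equation}\label{eq:double}
\Delta_\alpha C\subset B_{2m}\qquad(\alpha<\kappa),
\end{equation}
because $\Delta_\alpha C\subset C-C\subset B_{2m}$ for $\alpha\ge1$ and $\Delta_0C=P_1C\subset C\subset B_{2m}$.

\section{One splitting, and density $\omega_1$}\label{sec:one}

The next lemma is where the projections meet Lemma~\ref{lem:triangular}.

\begin{lemma}\label{lem:count}
Let $Z$ be a closed subspace of $X$ of uncountable density $\kappa$, and let $(P_\alpha)$ and $\Delta_\alpha$ be as in Lemma~\ref{lem:pri} for some $C\subset Z$. Let $x^*\in B_{X^*}$, $M\in\mathbb N$ and $\varepsilon>0$. Then there are at most $h_M(\varepsilon)$ ordinals $\alpha<\kappa$ for which some $x\in\Delta_\alpha Z\cap B_M$ satisfies $|x^*(x)|>\varepsilon$.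
\end{lemma}

\begin{proof}
Let $\alpha_1<\dots<\alpha_n$ be such ordinals and let $x_i\in\Delta_{\alpha_i}Z\cap B_M$ satisfy $|x^*(x_i)|>\varepsilon$. Since $B_M=-B_M$, we may change signs and assume $x^*(x_i)>\varepsilon$. The functional $z\mapsto x^*(z-P_{\alpha_j}z)$ on $Z$ has norm at most $2$, since $\|P_{\alpha_j}\|\le1$; let $f_j\in2B_{X^*}$ be a Hahn--Banach extension of it. We have $x_i=\Delta_{\alpha_i}x_i$. By \eqref{eq:delta}, if $j\le i$, then $P_{\alpha_j}x_i=0$ and $f_j(x_i)=x^*(x_i)>\varepsilon$; if $j>i$, then $P_{\alpha_j}x_i=x_i$ and $f_j(x_i)=0$. Lemma~\ref{lem:triangular} gives $n\le h_M(\varepsilon)$.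
\end{proof}

The second tool is the rescaling of Example~\ref{ex:blocks}.

\begin{lemma}\label{lem:rescale}
Let $D_1,D_2,\dots\subset X$ be uniformly weakly null with $\|x\|\le R_i$ for $x\in D_i$. Then $\bigcup_i\frac1{i(1+R_i)}D_i$ is uniformly weakly null.
\end{lemma}

\begin{proof}
Each set $\frac1{i(1+R_i)}D_i$ is uniformly weakly null, and its elements have norm at most $1/i$. For $x^*\in B_{X^*}$, only the finitely many sets with $i<1/\varepsilon$ can contain $x$ with $|x^*(x)|>\varepsilon$. The bounds for these sets add up, and the sum does not depend on $x^*$.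
\end{proof}

\subsection*{Theorem~\ref{thm:main} when $\operatorname{dens}X=\omega_1$}

Apply Lemma~\ref{lem:pri} to $Z=X$ and $C=B$. For $\alpha<\omega_1$ the space $\Delta_\alpha X$ is separable, and $\Delta_\alpha B\subset B_2$ by \eqref{eq:double}. Choose a sequence $(c_{\alpha,n})_{n\ge1}$ that is norm dense in $\Delta_\alpha B$. It is linearly dense in $\Delta_\alpha X$, because $B$ is linearly dense in $X$. For fixed $n$ put
\[
D_n=\{c_{\alpha,n}:\alpha<\omega_1\}\subset B_2 .
\]
This set contains one vector from each piece. So Lemma~\ref{lem:count} with $M=2$ shows that for every $x^*\in B_{X^*}$ at most $h_2(\varepsilon)$ elements $x\in D_n$ satisfy $|x^*(x)|>\varepsilon$; thus $D_n$ is uniformly weakly null. The closed linear span of $\bigcup_nD_n$ contains every $\Delta_\alpha X$, hence is $X$ by the last statement of Lemma~\ref{lem:pri}. Rescaling the countably many sets $D_n$ by Lemma~\ref{lem:rescale} gives a uniformly weakly null generating set.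

\subsection*{Larger densities}

If $\operatorname{dens}X=\omega_2$, the pieces $\Delta_\alpha X$ have density at most $\omega_1$. Those that are not separable are split again, now with $\Delta_\alpha B\subset B_2$ in the role of $C$; by \eqref{eq:double} with $m=2$, the pieces of this set lie in $B_4$. Choose one vector of $B_4$ from each subpiece. By Lemma~\ref{lem:count} in $X$, at most $h_4(\varepsilon)$ pieces of the first splitting contain a chosen vector at which a given $x^*\in B_{X^*}$ exceeds $\varepsilon$ in absolute value; by Lemma~\ref{lem:count} in $\Delta_\alpha X$, there are at most $h_4(\varepsilon)$ such vectors in each of these pieces. So the bound becomes $h_4(\varepsilon)^2$. It is essential here that the same number $h_4(\varepsilon)$ serves in all the subspaces $\Delta_\alpha X$ at once.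

If $\operatorname{dens}X=\aleph_\omega$, the pieces may have density $\aleph_n$ for arbitrarily large $n$. The number $k$ of splittings needed may then be unbounded, and so may both the bound $h_M(\varepsilon)^k$ and the factor $M=2^k$. But each separable piece has its own finite $k$, since a strictly decreasing sequence of cardinals is finite. We therefore record $k$ for each piece. The pieces are the leaves of a tree whose branches are finite, and the uniform bound holds on each level $k$ of leaves.

\section{The tree of splittings}\label{sec:tree}

\begin{proposition}\label{prop:tree}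
Let $Z\subset X$ be a closed subspace, $m\in\mathbb N$, and let $C\subset Z\cap B_m$ be nonempty, weakly compact and linearly dense in $Z$. There are an index set $S=\bigsqcup_{k\ge0}S_k$ and bounded projections $(Q_s)_{s\in S}$ on $Z$ such that
\begin{enumerate}
\item[(a)] each $Q_sZ$ is separable, and $Q_sQ_t=0$ for $s\ne t$;
\item[(b)] $z\in\overline{\operatorname{span}}\{Q_sz:s\in S\}$ for every $z\in Z$;
\item[(c)] $Q_sC\subset B_{m2^k}$ for $s\in S_k$;
\item[(d)] if $k\ge0$, $T\subset S_k$, $M\in\mathbb N$ and $d_s\in Q_sZ\cap B_M$ for $s\in T$, then for all $x^*\in B_{X^*}$ and $\varepsilon>0$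
\[
|\{s\in T:|x^*(d_s)|>\varepsilon\}|\le h_M(\varepsilon)^k .
\]
\end{enumerate}
\end{proposition}

\begin{proof}
We use induction on $\operatorname{dens}Z$, for all $m$ and $C$ simultaneously. If $Z$ is separable, let $S=S_0$ consist of one index $s$, let $S_k=\emptyset$ for $k\ge1$, and put $Q_s=I$. Then (a)--(c) are immediate, and (d) holds since $h_M(\varepsilon)^0=1$.

Let $\kappa=\operatorname{dens}Z$ be uncountable, and take $(P_\alpha)$ and $\Delta_\alpha$ from Lemma~\ref{lem:pri}. For $\alpha<\kappa$ put $Z_\alpha=\Delta_\alpha Z$ and $C_\alpha=\Delta_\alpha C$. Then $Z_\alpha$ is a closed subspace of $X$ of density less than $\kappa$. The set $C_\alpha$ is nonempty, weakly compact and linearly dense in $Z_\alpha$, as the image of $C$ under the bounded operator $\Delta_\alpha$ of $Z$ onto $Z_\alpha$, and $C_\alpha\subset B_{2m}$ by \eqref{eq:double}. By the induction hypothesis for $(Z_\alpha,2m,C_\alpha)$ there are index sets $S^\alpha=\bigsqcup_{k\ge0}S^\alpha_k$ and projections $(Q^\alpha_t)_{t\in S^\alpha}$ on $Z_\alpha$ satisfying (a)--(d). Put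
\[
S_0=\emptyset,\qquad S_{k+1}=\{(\alpha,t):\alpha<\kappa,\ t\in S_k^\alpha\},\qquad Q_{(\alpha,t)}=Q^\alpha_t\Delta_\alpha .
\]

(a) Since $\Delta_\alpha$ is the identity on $Z_\alpha$ and vanishes on $Z_\beta$ for $\beta\ne\alpha$, each $Q_{(\alpha,t)}$ is a projection with separable range $Q^\alpha_tZ_\alpha$. For $\alpha\neq\beta$ we get $Q_{(\alpha,t)}Q_{(\beta,u)}=0$ because $Q^\beta_u$ has its values in $Z_\beta$, and for $\alpha=\beta$, $t\ne u$, the product is $Q^\alpha_tQ^\alpha_u\Delta_\alpha=0$.

(b) We have $z\in\overline{\operatorname{span}}\{\Delta_\alpha z:\alpha<\kappa\}$ by Lemma~\ref{lem:pri}, and $\Delta_\alpha z\in\overline{\operatorname{span}}\{Q^\alpha_t\Delta_\alpha z:t\in S^\alpha\}$ by induction.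

(c) For $t\in S_k^\alpha$ we have $Q_{(\alpha,t)}C=Q^\alpha_tC_\alpha\subset B_{2m\cdot2^k}=B_{m2^{k+1}}$.

(d) There is nothing to prove for $S_0=\emptyset$. Let $T\subset S_{k+1}$ and $d_s\in Q_sZ\cap B_M$ for $s\in T$, and call $s\in T$ \emph{active} if $|x^*(d_s)|>\varepsilon$. If $(\alpha,t)$ is active, then $d_{(\alpha,t)}\in Q^\alpha_tZ_\alpha\cap B_M\subset\Delta_\alpha Z\cap B_M$. So by Lemma~\ref{lem:count} at most $h_M(\varepsilon)$ ordinals are first coordinates of active indices. For each $\alpha$, at most $h_M(\varepsilon)^k$ indices $(\alpha,t)\in T$ are active, by (d) for $Z_\alpha$. Altogether at most $h_M(\varepsilon)^{k+1}$ indices are active.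
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Proposition~\ref{prop:tree} to $Z=X$, $m=1$, $C=B$. For $s\in S_k$ the set $Q_sB\subset B_{2^k}$ is nonempty and separable; let $(c_{s,n})_{n\ge1}$ be a sequence in $Q_sB$ that is norm dense in it. This sequence is linearly dense in $Q_sX$, because $B$ is linearly dense in $X$. For $k\ge0$ and $n\ge1$ put
\[
D_{k,n}=\{c_{s,n}:s\in S_k\}\subset B_{2^k}.
\]
By Proposition~\ref{prop:tree}(d) with $T=S_k$, $d_s=c_{s,n}$ and $M=2^k$, at most $h_{2^k}(\varepsilon)^k$ elements $x\in D_{k,n}$ satisfy $|x^*(x)|>\varepsilon$, for every $x^*\in B_{X^*}$. So each $D_{k,n}$ is uniformly weakly null. The closed linear span of $\bigcup_{k,n}D_{k,n}$ contains every $Q_sX$, hence is $X$ by (b). Enumerate the countably many sets $D_{k,n}$ and apply Lemma~\ref{lem:rescale} to obtain a uniformly weakly null set that generates $X$. The statement about super WCG spaces follows, since their relatively super weakly compact generating sets satisfy the hypothesis for every $\mathcal U$.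
\end{proof}

\section{The equivalences}\label{sec:equiv}

To obtain an M-basis we replace the dense sequences $(c_{s,n})_n$ by M-bases of the separable pieces. Their vectors have to be finite linear combinations of the $c_{s,n}$, so that each of them lies in a multiple of some $B_M$ and the counting bound still applies. Markushevich's argument provides such bases.

\begin{lemma}\label{lem:markushevich}
Let $Y\ne\{0\}$ be a separable Banach space and let $L$ be the linear span of a sequence $(y_i)$ in $Y$. If $L$ is dense in $Y$, then $Y$ has a finite or countable M-basis $(e_n;e_n^*)_n$ with $e_n\in L$ for all $n$.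
\end{lemma}

\begin{proof}
There is a sequence $(g_i)$ in $Y^*$ that separates the points of $Y$: let $(u_i)$ be dense in $Y$ and take $\|g_i\|\le1$ with $g_i(u_i)=\|u_i\|$; if $y\ne0$ and $\|u_i-y\|<\|y\|/2$, then $\|u_i\|>\|y\|/2$ and $g_i(y)\ge\|u_i\|-\|u_i-y\|>0$. Put $H=\operatorname{span}\{g_i\}$.

Given biorthogonal $e_1,\dots,e_r\in L$ and $e_1^*,\dots,e_r^*\in H$, starting with $r=0$, we add one pair at a time, alternating two kinds of steps.

\emph{Odd step.} Let $y_i$ be the first of the $y$'s not in $\operatorname{span}\{e_j\}_{j\le r}$. Put
\[
e_{r+1}=y_i-\sum_{j\le r}e_j^*(y_i)e_j\ne0,\qquad e_{r+1}^*=\frac1{g(e_{r+1})}\Bigl(g-\sum_{j\le r}g(e_j)e^*_j\Bigr),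
\]
where $g\in H$ is chosen with $g(e_{r+1})\ne0$, which is possible since $H$ separates points. For $k\le r$ we get $e_k^*(e_{r+1})=e_k^*(y_i)-e_k^*(y_i)=0$ and $e^*_{r+1}(e_k)=0$; hence $e^*_{r+1}(e_{r+1})=1$.

\emph{Even step.} Let $g_i$ be the first of the $g$'s not in $\operatorname{span}\{e_j^*\}_{j\le r}$. Put
\[
e^*_{r+1}=g_i-\sum_{j\le r}g_i(e_j)e_j^*\ne0,\qquad e_{r+1}=\frac1{e^*_{r+1}(y)}\Bigl(y-\sum_{j\le r}e_j^*(y)e_j\Bigr),
\]
where $y\in L$ is chosen with $e_{r+1}^*(y)\ne0$, which is possible since $L$ is dense. For $k\le r$ we get $e^*_{r+1}(e_k)=g_i(e_k)-g_i(e_k)=0$ and $e^*_k(e_{r+1})=0$; hence $e^*_{r+1}(e_{r+1})=1$.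

If an odd step finds no $y_i$, then $L=\operatorname{span}\{e_j\}_{j\le r}$ is finite-dimensional and dense, so $Y=L$ has dimension $r$. If an even step finds no $g_i$, then $H=\operatorname{span}\{e^*_j\}_{j\le r}$ separates points, so $\dim Y\le r$, and $\dim Y=r$ because $e_1,\dots,e_r$ are independent. In both cases $(e_j;e_j^*)_{j\le r}$ is a basis of $Y$ with its dual basis, and we stop. If this never happens, then every $y_i$ ends up in the span of the $e_j$ and every $g_i$ in the span of the $e_j^*$. So $\{e_j\}$ is linearly dense and $\{e_j^*\}$ separates points.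
\end{proof}

The next lemma is the easy implication mentioned in the introduction. The idea is that functionals on $X^{\mathcal U}$ given coordinatewise by functionals on $X$ are weak$^*$ dense, and for these the counting bound can be read off at a single coordinate.

\begin{lemma}\label{lem:soft}
Let $V\subset X$ be uniformly weakly null, with bounds $n(\varepsilon)$, and let $\mathcal U$ be a free ultrafilter on $\mathbb N$. Then $V^{\mathcal U}$ is uniformly weakly null in $X^{\mathcal U}$ with the same bounds, and it is relatively weakly compact. Consequently $V$ is relatively super weakly compact.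
\end{lemma}

\begin{proof}
We call \emph{internal} the functionals $\psi([(y_n)])=\lim_{\mathcal U}f_n(y_n)$ on $X^{\mathcal U}$, where $f_n\in B_{X^*}$ for all $n$. They form a symmetric convex subset $W$ of the dual ball of $X^{\mathcal U}$. Moreover $\sup_{\psi\in W}\psi(\xi)=\|\xi\|$ for every $\xi=[(y_n)]$: choose $f_n\in B_{X^*}$ with $f_n(y_n)=\|y_n\|$. Hence $W$ is weak$^*$ dense in the dual ball. Otherwise the Hahn--Banach theorem would give $\varphi$ in the dual ball and $\xi\in X^{\mathcal U}$ with $\varphi(\xi)>\sup_{\psi\in W}\psi(\xi)=\|\xi\|$, which is impossible.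

Put $N=n(\varepsilon)+1$. Suppose that distinct $\xi_i=[(x^n_i)_n]$, $1\le i\le N$, with all $x_i^n\in V$, satisfy $|\varphi(\xi_i)|>\varepsilon$ for all $i$ and some $\varphi$ in the dual ball of $X^{\mathcal U}$. These $N$ conditions on $\varphi$ are weak$^*$ open, so we may take $\varphi$ internal, given by $f_n\in B_{X^*}$. For $i\ne j$ we have $\lim_{\mathcal U}\|x_i^n-x_j^n\|>0$. So the set of $n$ for which $x^n_1,\dots,x^n_N$ are pairwise distinct and $|f_n(x^n_i)|>\varepsilon$ for all $i\le N$ belongs to $\mathcal U$, and in particular is nonempty. This contradicts the choice of $n(\varepsilon)$. Thus $V^{\mathcal U}$ is uniformly weakly null.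

Every uniformly weakly null set is relatively weakly compact. Indeed, a sequence in it has a constant subsequence or a subsequence of distinct elements, and in the latter case the subsequence is weakly null, since for each functional $\varphi$ in the dual ball and each $\varepsilon>0$ only finitely many of its elements satisfy $|\varphi(\cdot)|>\varepsilon$. The Eberlein--\v{S}mulian theorem then gives relative weak compactness. Apply this to $V^{\mathcal U}$ for every free $\mathcal U$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
We prove $(1)\Rightarrow(2)\Rightarrow(4)\Rightarrow(5)\Rightarrow(3)\Rightarrow(1)$.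

\smallskip
$(1)\Rightarrow(2)$ is immediate from the definitions.

\smallskip
$(2)\Rightarrow(4)$. Fix $\mathcal U$ and $A$ as in (2), normalize $A$ as in Section~\ref{sec:triangular}, and let $B_m$, $h_M$, $S$, $Q_s$ and $c_{s,n}$ be as in the proof of Theorem~\ref{thm:main}. Discard all $s$ with $Q_sX=\{0\}$. For the remaining $s$, Lemma~\ref{lem:markushevich}, applied to $Y=Q_sX$ and the sequence $(c_{s,n})_n$, gives an M-basis $(e_{s,n};e^*_{s,n})_n$ of $Q_sX$ with $e_{s,n}\in\operatorname{span}\{c_{s,i}:i\ge1\}$.

Let $s\in S_k$. Fix a representation $e_{s,n}=\sum_{i\le p}a_ib_i$ with $p=p(s,n)\ge1$ and $b_i\in Q_sB\subset B_{2^k}$. Multiplying $e_{s,n}$ by a positive number and $e_{s,n}^*$ by its inverse, we may assume $|a_i|\le1$ for all $i$. As $B_{2^k}$ is balanced, $a_ib_i\in B_{2^k}$, and so $e_{s,n}\in B_{p2^k}$. For $k\ge0$ and $n,p\ge1$ put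
\[
D_{k,n,p}=\{e_{s,n}:s\in S_k,\ e_{s,n}\text{ exists},\ p(s,n)=p\}\subset B_{p2^k}.
\]
For fixed $(k,n,p)$ there is at most one vector for each $s$, and it lies in $Q_sX$. So Proposition~\ref{prop:tree}(d) with $M=p2^k$ shows that $D_{k,n,p}$ is uniformly weakly null, with bound $h_{p2^k}(\varepsilon)^k$. There are countably many triples $(k,n,p)$, and each pair $(s,n)$ for which $e_{s,n}$ exists determines exactly one of them. By Lemma~\ref{lem:rescale}, after one more positive rescaling of the $e_{s,n}$, by a factor depending only on $(k,n,p)$, and the inverse rescaling of the $e_{s,n}^*$, the set of all $e_{s,n}$ is uniformly weakly null.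

The system $(e_{s,n};e^*_{s,n}\circ Q_s)$ is an M-basis of $X$. It is biorthogonal, since $Q_se_{s,m}=e_{s,m}$ and $Q_se_{t,m}=Q_sQ_te_{t,m}=0$ for all $m$ and all $t\ne s$. The closed linear span of its vectors contains every $Q_sX$, hence is $X$ by Proposition~\ref{prop:tree}(b). If $e^*_{s,n}(Q_sx)=0$ for all $s,n$, then $Q_sx=0$ for all $s$, and $x=0$, again by (b).

\smallskip
$(4)\Rightarrow(5)$. Put $Tx^*=(x^*(x_\gamma))_{\gamma\in\Gamma}$. By biorthogonality the $x_\gamma$ are distinct, so counting indices $\gamma$ amounts to counting elements of $\{x_\gamma\}$, and the supremum in (5) is at most $n(\varepsilon)$. By homogeneity, $Tx^*\in c_0(\Gamma)$ for all $x^*\in X^*$. The operator $T$ is bounded because $\{x_\gamma\}$ is bounded, injective because $\{x_\gamma\}$ is linearly dense, and weak$^*$-to-pointwise continuous because each coordinate is evaluation at $x_\gamma$.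

\smallskip
$(5)\Rightarrow(3)$. For each $\gamma$ the linear functional $x^*\mapsto Tx^*(\gamma)$ is weak$^*$ continuous, hence is evaluation at some $x_\gamma\in X$, and $\|x_\gamma\|\le\|T\|$. If $x^*$ vanishes on all $x_\gamma$, then $Tx^*=0$ and $x^*=0$; so $\{x_\gamma\}$ is linearly dense by the Hahn--Banach theorem. The set $\{x_\gamma\}$ is bounded, and for $x^*\in B_{X^*}$ the number of its elements with $|x^*(x_\gamma)|>\varepsilon$ is at most the supremum in (5). So it is uniformly weakly null.

\smallskip
$(3)\Rightarrow(1)$ is Lemma~\ref{lem:soft}.
\end{proof}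

In the definition of super WCG spaces the relative weak compactness of $A^{\mathcal U}$ is required for every free ultrafilter, and in (2) for only one. The implication $(2)\Rightarrow(1)$ shows that this makes no difference for the class of spaces; note that the generating set may change on the way.

\begin{thebibliography}{9}
\bibitem{GR} Guillaume Grelier and Mat\'ias Raja, \emph{Applications of the quantification of super weak compactness}, arXiv:2203.00338 (2022).
\end{thebibliography}

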